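
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Vertex-transitive balanced graphs}


\begin{abstract}
A bipartite graph is balanced if it has no induced circuit of length congruent to $2$ modulo $4$. We prove a conjecture from a paper of Morris, Spiga and Webb: every finite connected vertex-transitive balanced graph with an edge arises from $K_2$ or from a cycle by replacing each vertex by an independent set of fixed size and each edge by a complete bipartite graph. The main step is that a connected twin-free balanced graph with a group of automorphisms transitive on each side of the bipartition has vertices of degree at most $2$ on one of its sides. The proof combines the decomposition theorem of Conforti, Cornu\'ejols and Rao for balanced matrices with Seymour's decomposition theorem for regular matroids; transitivity excludes every decomposition. We also classify the balanced graphs that are transitive on each side.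
\end{abstract}

\section{Introduction}

All graphs are finite and simple, unless stated otherwise. We write $N(x)$ for the set of neighbors of a vertex $x$.

\paragraph{Balanced graphs.}
A graph is \emph{balanced} if it is bipartite and has no induced circuit of length $\equiv 2 \pmod 4$. The notion is best seen on matrices. Let $G$ be bipartite with sides $U,V$, and let $M$ be its biadjacency matrix: the $0,1$ matrix with rows indexed by $U$, columns by $V$, and ones at the edges. An induced circuit of length $2k$ is a $k\times k$ submatrix of $M$ which, after permuting rows and columns, is $I+P$ with $P$ the matrix of a cyclic shift. Its determinant is $\pm\bigl(1-(-1)^k\bigr)$, that is, $\pm2$ for odd $k$ and $0$ for even $k$. So balancedness forbids exactly the circuits that give determinants $\pm 2$. It is a relaxation of \emph{total unimodularity}, the property that all square submatrices have determinant $0$ or $\pm1$. The shortest forbidden circuit is $C_6$.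

\paragraph{The question.}
Which balanced graphs are vertex-transitive? A connected regular graph of degree $1$ is $K_2$, which is balanced, and one of degree $2$ is a cycle $C_l$, which is balanced exactly when $4\mid l$. In degree $3$, the graph $K_{3,3}$ is balanced because all its induced circuits have length $4$. The cube is not balanced, since deleting two antipodal vertices leaves an induced $C_6$.

One operation produces further examples: replace each vertex of a balanced graph by an independent set and each edge by a complete bipartite graph. Up to isomorphism this creates no new induced circuits except ones of length $4$ (Lemma~\ref{lem:blowup}). Applied to $K_2$ and to cycles it gives the following family. For $l\ge2$ and $t\ge1$, the \emph{$(l,t)$-cycle} has vertex set $\mathbb Z_l\times\{1,\dots,t\}$, with $(i,a)$ adjacent to $(j,b)$ if and only if $i-j\equiv\pm1\pmod l$. For $l=2$ it is $K_{t,t}$; for $l\geq 3$ it is the lexicographic product $C_l[\overline{K_t}]$. The conjecture, which comes from \cite{MSW}, says that there is nothing else: a connected vertex-transitive balanced graph with at least one edge is an $(l,t)$-cycle. We prove it, and determine which values of $l$ occur.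

\begin{theorem}\label{thm:main}
A finite connected vertex-transitive graph with at least one edge is balanced if and only if it is an $(l,t)$-cycle with $l=2$ or $l\equiv0\pmod4$.
\end{theorem}

Vertices $x\ne y$ are \emph{twins} if $N(x)=N(y)$, and a graph is \emph{twin-free} if it has no twins. Replacing vertices by independent sets creates twins, and conversely twins can be merged. So the heart of the matter is the twin-free case, where the claim is that the degree is at most $2$. Our proof never moves a vertex from one side to the other, and it gives the following.

\begin{theorem}\label{thm:A}
Let $G$ be a connected balanced twin-free graph with at least one edge and bipartition $(U,V)$. Suppose that a group $\Gamma$ of automorphisms of $G$ preserves $U$ and $V$ and is transitive on $U$ and on $V$. Let $a$ and $b$ be the common degrees of the vertices in $U$ and in $V$, respectively. Then $\min(a,b)\le2$.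
\end{theorem}

One side of degree $2$ does occur. For a graph $H$ let $S(H)$ be its subdivision, in which every edge is replaced by a path of length $2$; its sides are $U=V(H)$ and $V=E(H)$, and vertices in $E(H)$ have degree $2$. For a bipartite graph $G$ with ordered sides $(U,V)$, let $G^{(s,t)}$ be obtained by replacing every vertex of $U$ by $s$ twins and every vertex of $V$ by $t$ twins. Theorem~\ref{thm:A} then yields a full classification.

\begin{theorem}\label{thm:B}
Let $X$ be a connected bipartite graph with at least one edge whose side-preserving automorphisms are transitive on each side. Then $X$ is balanced if and only if, for some $s,t\ge1$,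
\begin{enumerate}
\item[(1)] $X\cong K_{s,t}$, or
\item[(2)] $X\cong S(H)^{(s,t)}$, where $H$ is a connected bipartite simple graph of minimum degree at least $2$ whose automorphism group is transitive on vertices and on edges.
\end{enumerate}
Conversely, all graphs in \textup{(1)} and \textup{(2)} satisfy the hypotheses on $X$. In particular, the theorem applies to every connected edge-transitive balanced graph with an edge.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:A}. Section~\ref{sec:tools} presents the elementary arguments and explains the plan; Sections~\ref{sec:star}--\ref{sec:end} carry it out. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and discusses by examples the role of vertex-transitivity in Theorem~\ref{thm:main} and of the hypotheses of Theorem~\ref{thm:A}.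

\section{Merging twins}\label{sec:reduction}

\begin{lemma}\label{lem:blowup}
Let $X$ be obtained from a bipartite graph $G$ by replacing each vertex $x$ by a nonempty independent set $I_x$ and each edge $xy$ by all edges between $I_x$ and $I_y$. Then $X$ is balanced if and only if $G$ is.
\end{lemma}

\begin{proof}
Since $G$ is isomorphic to an induced subgraph of $X$, it is balanced if $X$ is. Conversely, $X$ is bipartite because $G$ is. Let $C$ be an induced circuit of $X$ of length greater than $4$. Two vertices of $C$ in the same set $I_x$ would have the same two neighbors on $C$, and these four vertices would form a $4$-circuit inside $C$, which is impossible. So $C$ has at most one vertex in each $I_x$ and is isomorphic to an induced circuit of $G$. Hence $X$ is balanced if $G$ is.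
\end{proof}

\begin{lemma}\label{lem:quotient}
Let $X$ be a connected graph with at least one edge, and let $\Gamma$ be a group of automorphisms of $X$. ``Equal or twins'' is a $\Gamma$-invariant equivalence relation. Its classes are independent, and two distinct classes are either completely joined or not joined at all. The subgraph $G$ induced by one representative of each class is connected and twin-free, has an edge, and is isomorphic to the quotient of $X$ by the classes, on which $\Gamma$ acts.
\end{lemma}

\begin{proof}
Invariance is clear from the definition. Twins $x,y$ are not adjacent, since $y\in N(x)=N(y)$ is impossible. If $x$ and $y$ are adjacent and $x',y'$ lie in their classes, then $y\in N(x)=N(x')$, so $x'\in N(y)=N(y')$. This proves the statement about classes, and with it that $G$ is the quotient. Replacing each vertex of a walk in $X$ by its representative gives a walk in $G$, so $G$ is connected and has an edge. Finally, suppose representatives $x,y$ have the same neighbors in $G$. If $z\in N(x)$ has representative $z'$, then $z'$ is adjacent to $x$, hence to $y$, so $z\in N(y)$. By symmetry $N(x)=N(y)$. So $x$ and $y$ lie in the same class, and $x=y$.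
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:A}]
Let $X$ be connected, vertex-transitive and balanced, with an edge. In Lemma~\ref{lem:quotient} take $\Gamma=\mathrm{Aut}(X)$. By transitivity all classes have the same size $t$, so $X\cong G[\overline{K_t}]$, and $G$ is connected, twin-free, balanced (as an induced subgraph) and vertex-transitive, say of degree $k\ge1$. Let $(U,V)$ be its bipartition. An automorphism of a connected bipartite graph either preserves or exchanges the sides, so one that maps some vertex of $U$ into $U$ preserves both. Hence the side-preserving automorphisms of $G$ are transitive on $U$, and likewise on $V$. By Theorem~\ref{thm:A}, $k\le2$. If $k=1$, then $G=K_2$ and $X=K_{t,t}$ is the $(2,t)$-cycle. If $k=2$, then $G=C_l$ with $4\mid l$ by balancedness, and $X$ is the $(l,t)$-cycle.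

Conversely, every $(l,t)$-cycle is vertex-transitive, by rotations of $\mathbb Z_l$ and permutations of $\{1,\dots,t\}$. By Lemma~\ref{lem:blowup} it is balanced if $l=2$ or $4\mid l$, since $K_2$ and $C_l$ are then balanced.
\end{proof}

\begin{remark}
No other values of $l$ occur for balanced $(l,t)$-cycles: for odd $l\ge3$ the graph contains the odd cycle $C_l$, and for $l\ge6$ with $l\equiv2\pmod4$ it contains an induced $C_l$. The parametrization has one redundancy caused by twins in $C_4$: the $(4,t)$-cycle is $K_{2t,2t}$, the $(2,2t)$-cycle.
\end{remark}

\section{Elementary arguments and the plan}\label{sec:tools}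

From now until the end of Section~\ref{sec:end}, $G$, $U$, $V$, $\Gamma$, $a$, $b$ are as in Theorem~\ref{thm:A}, $M$ is the biadjacency matrix of $G$ with rows indexed by $U$ and columns by $V$, and we assume for contradiction that
\[a\ge3\quad\text{and}\quad b\ge3 .\]
All assumptions are symmetric in $U$ and $V$, so every statement proved may be used with the two sides exchanged.

\subsection{Domination}

\begin{lemma}\label{lem:dom}
If $x,y$ are on the same side and $N(x)\subseteq N(y)$, then $x=y$.
\end{lemma}

\begin{proof}
The degrees of $x$ and $y$ are equal, so $N(x)=N(y)$, and $G$ is twin-free.
\end{proof}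

For an edge $uv$ with $u\in U$, $v\in V$, let $D(uv)=N(u)\cup N(v)$. This set contains $u$ and $v$, and
\[D(uv)\cap V=N(u),\qquad D(uv)\cap U=N(v).\]

\begin{lemma}\label{lem:star}
If $w$ is a vertex with $N(w)\subseteq D(uv)$, then $w\in\{u,v\}$.
\end{lemma}

\begin{proof}
If $w\in U$, then $N(w)\subseteq D(uv)\cap V=N(u)$, so $w=u$ by Lemma~\ref{lem:dom}. If $w\in V$, then $N(w)\subseteq D(uv)\cap U=N(v)$, so $w=v$.
\end{proof}

\subsection{Two uses of the absence of induced $C_6$}

\begin{lemma}[Helly property]\label{lem:helly}
Let $W$ be a nonempty set of vertices on one side such that the sets $N(w)$, $w\in W$, pairwise intersect. Then some vertex is adjacent to all of $W$.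
\end{lemma}

\begin{proof}
Let $W$ be a minimal counterexample; then $|W|\ge3$. Choose distinct $w_1,w_2,w_3\in W$. By minimality there is $v_i\in\bigcap_{w\in W\setminus\{w_i\}}N(w)$ for $i=1,2,3$, and $v_i\notin N(w_i)$ since $W$ has no common neighbor. Thus $v_i$ is adjacent to $w_j$ exactly when $i\ne j$, so the six vertices $w_i,v_i$ induce a $C_6$, a contradiction.
\end{proof}

For a vertex $x$ let $N_2[x]$ be the set of vertices at distance $0$ or $2$ from $x$. It lies on the side of $x$.

\begin{lemma}\label{lem:second}
\begin{enumerate}
\item[(a)] If $x,y$ are on the same side and $N_2[x]=N_2[y]$, then $x=y$.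
\item[(b)] Each side contains two vertices without a common neighbor.
\item[(c)] $|V|\ge2a$ and $|U|\ge2b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v\in N(x)$. Any two members of $N(v)$ have the common neighbor $v$. If $w\in N(v)$, then $w\in N_2[x]=N_2[y]$, so $w=y$ or $w$ and $y$ have a common neighbor. Hence the sets $N(w)$, $w\in N(v)\cup\{y\}$, pairwise intersect, and by Lemma~\ref{lem:helly} some $v'$ is adjacent to $y$ and to all of $N(v)$. Then $N(v)\subseteq N(v')$, so $v'=v$ by Lemma~\ref{lem:dom}, and $v\in N(y)$. We have shown $N(x)\subseteq N(y)$, so $x=y$ by Lemma~\ref{lem:dom}.

(b) If any two vertices of $U$ have a common neighbor, then $N_2[w]=U$ for all $w\in U$, so $|U|=1$ by (a). But $|U|\ge b\ge3$. The same argument applies to $V$.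

(c) If $|V|<2a$, any two of the $a$-element sets $N(w)\subseteq V$, $w\in U$, intersect, contrary to (b). Exchange sides for the second inequality.
\end{proof}

The proof of Lemma~\ref{lem:second} uses only balancedness, twin-freeness and constant degrees on each side. So part (c) already shows that a twin-free bipartite graph that is regular of degree $3$ and has fewer than $12$ vertices is not balanced. An example is the cube, which is $K_{4,4}$ minus a perfect matching ($a=3$, $|V|=4$). Part (c) will also finish two later cases.

\begin{lemma}\label{lem:indep}
Let $u_1,u_2,u_3$ be vertices on one side and $F$ a subset of the other side. If the sets $P_i=N(u_i)\cap F$ are distinct and have the same size $s\ge1$, then their characteristic vectors are linearly independent over $GF(2)$.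
\end{lemma}

\begin{proof}
The three vectors are distinct and nonzero. If they are dependent, one is the sum of the other two, say $P_3=P_1\triangle P_2$. Then $s=2s-2|P_1\cap P_2|$, so $P_1\cap P_2$, $P_1\setminus P_2$ and $P_2\setminus P_1$ all have size $s/2>0$. Elements of these three sets are adjacent, among $u_1,u_2,u_3$, exactly to $u_1,u_2$, to $u_1,u_3$, and to $u_2,u_3$, respectively. One element from each set, together with $u_1,u_2,u_3$, induces a $C_6$, a contradiction.
\end{proof}

\subsection{Paths in a tree}

Now suppose that $U$ consists of the edges of a tree $T$ and that each $v\in V$ corresponds to a path of $T$, with $N(v)$ its edge set. The simplest tree is itself a path with edges $e_1,e_2,\dots$ in this order. Every subpath with at least $3$ edges that contains $e_1$ contains $e_2$, so $N(e_1)\subseteq N(e_2)$, contrary to Lemma~\ref{lem:dom}. Every tree can be treated this way.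

\begin{lemma}\label{lem:tree}
It is impossible that $U$ is the edge set of a tree $T$ and that each $N(v)$, $v\in V$, is the edge set of a path of $T$.
\end{lemma}

\begin{proof}
Each path $N(v)$ has $b\ge3$ edges. Let $\ell,p,q,\dots$ be the first vertices of a longest path of $T$, which has at least $3$ edges. Then $\ell$ and all neighbors of $p$ other than $q$ are leaves, for otherwise a longer path would exist. The vertex $q$ is not a leaf. Put $e=\ell p$ and $f=pq$. If $v\in N(e)$, the path $N(v)$ has the leaf $\ell$ as an end and goes from $\ell$ to $p$. Having at least $3$ edges, it continues to a neighbor of $p$ that is not a leaf, so to $q$. Thus $v\in N(f)$. Hence $N(e)\subseteq N(f)$ with $e\ne f$, contrary to Lemma~\ref{lem:dom}.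
\end{proof}

This is where degree $3$ is the right threshold. If $T$ is a star and the $N(v)$ are distinct paths with two edges, then $G=S(H)$, where $H$ has the leaves of $T$ as vertices and one edge joining the ends of each path; for suitable $H$ such graphs occur in Theorem~\ref{thm:B}.

\subsection{The plan}

The tree case is what remains once all decompositions have been excluded. A theorem of Conforti, Cornu\'ejols and Rao says that $M$ is totally unimodular unless $G$ has a certain cutset; Section~\ref{sec:star} shows that there is no such cutset. A totally unimodular $M$ defines a regular matroid. By Seymour's theorem this matroid is graphic or cographic, or is one particular $10$-element matroid, unless it has a certain kind of partition into two loosely connected parts. Sections~\ref{sec:lambda} and~\ref{sec:blocks} exclude these partitions. If the matroid is graphic, we are in the tree case; if it is cographic, we are in the tree case with $U$ and $V$ exchanged. The $10$-element matroid is too small by Lemma~\ref{lem:second}(c).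

\section{No double star cutset}\label{sec:star}

A \emph{double star cutset} of a bipartite graph $G$ is a set $S$ with $\{u,v\}\subseteq S\subseteq N(u)\cup N(v)$ for some edge $uv$, such that $G\setminus S$ is disconnected.

\begin{theorem}[Conforti, Cornu\'ejols and Rao \cite{CCR}]\label{thm:CCR}
If the biadjacency matrix of a balanced graph is not totally unimodular, then the graph has a double star cutset.
\end{theorem}

Such a cutset can be large, and nothing is known about the pieces it separates. What helps is distance. Let $x$ be a vertex farthest from $u$. A shortest path from $x$ to a piece not containing $x$ must pass through the double star, and by then it has used up almost all the length it can have; so the piece lies close to $v$. But then a vertex of the piece sees, within distance $2$, nothing that $v$ does not see, and by transitivity it sees equally much.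

\begin{lemma}\label{lem:nostar}
The graph $G$ has no double star cutset. Consequently:
\begin{enumerate}
\item[(a)] for every edge $uv$, the graph $G\setminus D(uv)$ has at most one component;
\item[(b)] $M$ is totally unimodular.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $\{u,v\}\subseteq S\subseteq D=D(uv)$ and that $G\setminus S$ is disconnected, where $u\in U$, $v\in V$.

\emph{$G\setminus D$ is disconnected.} It suffices that every component $Q$ of $G\setminus S$ has a vertex outside $D$. If $Q\subseteq D$ and $q\in Q$, then $N(q)\subseteq S\cup Q\subseteq D$, so $q\in\{u,v\}\subseteq S$ by Lemma~\ref{lem:star}, a contradiction.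

\emph{Every component of $G\setminus D$ meets both sides.} Otherwise it is a single vertex $y$, and $N(y)\subseteq D$, so $y\in\{u,v\}\subseteq D$ by Lemma~\ref{lem:star}, a contradiction.

\emph{A component close to $v$.} By transitivity all vertices of $U$ have the same eccentricity $d_U$, and all vertices of $V$ have the same eccentricity $d_V$. By symmetry assume $d_U\ge d_V$. Choose $x$ with $d(x,u)=d_U$, and let $C$ be a component of $G\setminus D$ not containing $x$. We claim that
\[C\cap V\subseteq N_2[v].\]
Let $y\in C\cap V$. A shortest path from $x$ to $y$ meets $D$, because $x\notin C$. Let $t$ be its last vertex in $D$. Then $t\ne y$, and the next vertex on the path is a neighbor of $t$ outside $D$, so $t\notin\{u,v\}$. Moreover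
\[d(x,t)+d(t,y)=d(x,y)\le d_V\le d_U .\]
If $t\in N(u)$, then $d(x,t)\ge d_U-1$, so $d(t,y)\le1$; but $t$ and $y$ are distinct vertices of $V$, so $d(t,y)\ge2$, a contradiction. Hence $t\in N(v)$. Then $d(u,t)=2$, so $d(x,t)\ge d_U-2$ and $d(t,y)\le2$. Since $t\in U$ and $y\in V$, the distance is odd, so $d(t,y)=1$. Thus $t$ is a common neighbor of $y$ and $v$, and $y\in N_2[v]$.

\emph{The contradiction.} Pick $y\in C\cap V$. We show $N_2[y]\subseteq N_2[v]$. Let $q\in N_2[y]$.
\begin{itemize}
\item If $q\in C$, then $q\in C\cap V\subseteq N_2[v]$.
\item If $q\in D$, then $q\in D\cap V=N(u)$, and $q\in N_2[v]$ because $v\in N(u)$ too.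
\item If $q\notin C\cup D$, then $q\neq y$, and a common neighbor of $q$ and $y$ lies in $D$, since otherwise $q$ would be in the component $C$ of $y$. So it lies in $D\cap U=N(v)$, and $q\in N_2[v]$.
\end{itemize}
By transitivity on $V$ the sets $N_2[y]$ and $N_2[v]$ have the same size, so they are equal. Lemma~\ref{lem:second}(a) gives $y=v\in D$, a contradiction.

Part (a) is the case $S=D(uv)$, and part (b) follows from Theorem~\ref{thm:CCR}.
\end{proof}

\section{The matroid of $G$ and its small separations}\label{sec:lambda}

\subsection{The matroid and its connectivity function}

Let $\mathcal N$ be the binary matroid on $U\cup V$ represented over $GF(2)$ by $[I\,|\,M]$, where $u\in U$ indexes the unit column of row $u$. Thus a set is independent if its columns are, $U$ is a basis, and the rank is $r(\mathcal N)=|U|$. Since column $v$ of $M$ is the sum of the unit columns in $N(v)$, the unique circuit in $U\cup\{v\}$ is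
\begin{equation}\label{eq:fund}
\{v\}\cup N(v)\qquad(v\in V).
\end{equation}
A matroid is \emph{regular} if it is represented over the reals by a totally unimodular matrix. All square submatrices of such a matrix have determinant $0$ or $\pm1$, and which of these determinants vanish does not depend on the field in which they are computed; so the matrix represents the same matroid over every field. As $M$, and hence $[I\,|\,M]$, is totally unimodular by Lemma~\ref{lem:nostar}(b), $\mathcal N$ is regular.

For $X\subseteq U\cup V$ we always write $Y$ for the complement of $X$ in $U\cup V$. Put $X_U=X\cap U$, and define $X_V,Y_U,Y_V$ similarly. Let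
\[
\lambda(X)=\operatorname{rk}M[X_U,Y_V]+\operatorname{rk}M[Y_U,X_V],
\]
with ranks over $GF(2)$; an empty matrix has rank $0$. The two matrices record the edges between $X$ and $Y$ (Figure~\ref{fig:split}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,2) ellipse (1 and 0.45); \node at (0,2) {$X_U$};
\draw (0,0) ellipse (1 and 0.45); \node at (0,0) {$X_V$};
\draw (5,2) ellipse (1 and 0.45); \node at (5,2) {$Y_U$};
\draw (5,0) ellipse (1 and 0.45); \node at (5,0) {$Y_V$};
\draw[dashed] (0,1.5)--(0,0.5);
\draw[dashed] (5,1.5)--(5,0.5);
\draw[thick] (1,1.8)--(4,0.2);
\draw[thick] (1,0.2)--(4,1.8);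
\node[right] at (1.45,1.95) {$M[X_U,Y_V]$};
\node[right] at (1.45,0.05) {$M[Y_U,X_V]$};
\end{tikzpicture}
\caption{A partition $(X,Y)$ of the vertices of a bipartite graph with sides $U$ (top) and $V$ (bottom). Edges inside $X$ or inside $Y$ (dashed) do not enter $\lambda(X)$. Edges between $X$ and $Y$ (thick) form two blocks of the biadjacency matrix $M$, and $\lambda(X)$ is the sum of their ranks over $GF(2)$.}
\label{fig:split}
\end{figure}

Modulo the unit columns of $X_U$, only the rows in $Y_U$ of the columns in $X_V$ matter, so $r(X)=|X_U|+\operatorname{rk}M[Y_U,X_V]$; in the same way, $r(Y)=|Y_U|+\operatorname{rk}M[X_U,Y_V]$. Therefore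
\[
\lambda(X)=r(X)+r(Y)-r(\mathcal N),
\]
the usual connectivity function of $\mathcal N$. It is symmetric, $\lambda(X)=\lambda(Y)$. Since the rank function is submodular, for all $X,X'$ we have
\begin{equation}\label{eq:sub}
\lambda(X\cap X')+\lambda(X\cup X')\le\lambda(X)+\lambda(X'),
\end{equation}
and applying this to $X$ and the complement of $X'$ gives
\begin{equation}\label{eq:sub2}
\lambda(X\setminus X')+\lambda(X'\setminus X)\le\lambda(X)+\lambda(X').
\end{equation}
Finally $\lambda(gX)=\lambda(X)$ for $g\in\Gamma$. The formula with two blocks shows that $\lambda$ is also unchanged if the names $U,V$ are exchanged and $M$ is transposed.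

A matroid is \emph{graphic} if it is the cycle matroid of a graph (here loops and parallel edges are allowed), and \emph{cographic} if its dual is graphic.

\begin{theorem}[Seymour \cite{Seymour}]\label{thm:Seymour}
A regular matroid is graphic, or cographic, or isomorphic to $R_{10}$, which has $10$ elements and rank $5$, or is a $1$-, $2$- or $3$-sum. In the last case its ground set $E$ has a partition $(X,Y)$ such that, for $\lambda(X)=r(X)+r(Y)-r(E)$,
\begin{itemize}
\item $\lambda(X)=0$ and $|X|,|Y|\ge1$, or
\item $\lambda(X)=1$ and $|X|,|Y|\ge2$, or
\item $\lambda(X)=2$ and $|X|,|Y|\ge4$.
\end{itemize}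
\end{theorem}

Our goal is to show that $\mathcal N$ has no such partition. We refer to a partition $(X,Y)$ into nonempty parts as a separation of \emph{order} $\lambda(X)$. Order $0$ does not occur: since $G$ is connected, there is an edge between $X$ and $Y$, so $\lambda(X)\ge1$.

\subsection{Separations of order $1$, and sets with at most four elements}

Separations of order $1$ are local: the edges between the two parts form a complete bipartite graph, whose vertices are covered by a single double star.

\begin{lemma}\label{lem:two}
If $|X|,|Y|\ge2$, then $\lambda(X)\ge2$.
\end{lemma}

\begin{proof}
Suppose $\lambda(X)=1$. Exchanging $X$ and $Y$ if necessary, $M[X_U,Y_V]$ has rank $1$ and there are no edges between $X_V$ and $Y_U$. The ones of a matrix of rank $1$ over $GF(2)$ form a rectangle, so the edges between $X$ and $Y$ are all the pairs from $A_1\times A_2$, for nonempty sets $A_1\subseteq X_U$ and $A_2\subseteq Y_V$. Take $u\in A_1$, $v\in A_2$ and $D=D(uv)$. Then $A_2\subseteq N(u)\subseteq D$ and $A_1\subseteq N(v)\subseteq D$, so there are no edges between $X\setminus D$ and $Y\setminus D$. By Lemma~\ref{lem:nostar}(a), $X\subseteq D$ or $Y\subseteq D$. If $X\subseteq D$, every vertex of $X$ has all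 its neighbors in $X\cup A_2\subseteq D$, so $X\subseteq\{u,v\}$ by Lemma~\ref{lem:star}; as $v\in Y$, $|X|=1$. If $Y\subseteq D$, every vertex of $Y$ has all its neighbors in $Y\cup A_1\subseteq D$, so $Y\subseteq\{u,v\}$; as $u\in X$, $|Y|=1$. Both are contradictions.
\end{proof}

\begin{lemma}\label{lem:small}
If $|X|\in\{3,4\}$, then $\lambda(X)\ge3$.
\end{lemma}

\begin{proof}
Up to exchanging $U$ and $V$, the pair $(|X_U|,|X_V|)$ is one of the following. Write $u_i$ for the elements of $X_U$, and $v$ or $v_i$ for those of $X_V$. The rows of $M[X_U,Y_V]$ are the sets $N(u_i)\setminus X$, and the columns of $M[Y_U,X_V]$ are the sets $N(v_i)\setminus X$.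

\emph{$(3,0)$ and $(4,0)$.} Any three of the sets $N(u_i)$ are distinct of size $a$, so $\operatorname{rk}M[X_U,Y_V]\ge3$ by Lemma~\ref{lem:indep} with $F=V$.

\emph{$(2,1)$ and $(3,1)$.} The sets $N(u_i)\setminus\{v\}$ are nonempty since $a\ge3$. They are distinct: if $N(u_i)\setminus\{v\}=N(u_j)\setminus\{v\}$ with $i\ne j$, then equality of degrees gives $N(u_i)=N(u_j)$, contrary to twin-freeness. Two distinct nonzero vectors over $GF(2)$ are independent, so $\operatorname{rk}M[X_U,Y_V]\ge2$. If $N(v)\not\subseteq X$, then $\operatorname{rk}M[Y_U,X_V]=1$ and we are done. Otherwise $|X_U|\ge b\geq 3$, so we are in the case $(3,1)$ with $N(v)=\{u_1,u_2,u_3\}$. Then the three distinct sets $N(u_i)\setminus\{v\}$ all have size $a-1\ge2$, and $\operatorname{rk}M[X_U,Y_V]=3$ by Lemma~\ref{lem:indep} with $F=V\setminus\{v\}$.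

\emph{$(2,2)$.} Since $a,b\ge3$, the sets $N(u_i)\setminus X$ and $N(v_i)\setminus X$ are nonempty, so both ranks are at least $1$. Suppose $\lambda(X)\le2$. Then both are $1$, and
\[N(u_1)\setminus X=N(u_2)\setminus X,\qquad N(v_1)\setminus X=N(v_2)\setminus X .\]
Since $N(u_1)$ and $N(u_2)$ are distinct and of equal size, they meet $\{v_1,v_2\}$ in distinct sets of equal size, that is, in two different singletons. After relabeling, the edges inside $X$ are exactly $u_1v_1$ and $u_2v_2$. Let $D=D(u_1v_1)$. Then $u_2\notin N(v_1)$ and $v_2\notin N(u_1)$, so $u_2,v_2\notin D$. Outside $X$, the neighbors of $u_2$ are those of $u_1$, and the neighbors of $v_2$ are those of $v_1$; all of these lie in $D$. Hence $\{u_2,v_2\}$ is a component of $G\setminus D$, and by Lemma~\ref{lem:nostar}(a) it is the only one. Thus $V=N(u_1)\cup\{v_2\}$ and $|V|=a+1<2a$, contrary to Lemma~\ref{lem:second}(c).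
\end{proof}

\section{Separations of order $2$}\label{sec:blocks}

There remain separations of order $2$ with both parts large. A double star need no longer cover the edges between the parts. Instead, take a smallest such separation and move it by $\Gamma$. Submodularity forces its translates to be equal or disjoint, so $\Gamma$ controls the edges leaving it.

\begin{theorem}\label{thm:no2}
If $|X|,|Y|\ge3$, then $\lambda(X)\ge3$.
\end{theorem}

\begin{proof}
Suppose not, and among all partitions $(X,Y)$ with $|X|,|Y|\ge3$ and $\lambda(X)\le2$ choose one with $|X|$ minimum. Then $|X|\le|Y|$ because $\lambda$ is symmetric, $|X|\ge5$ by Lemma~\ref{lem:small}, and $\lambda(X)=2$ by Lemma~\ref{lem:two}. By minimality,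
\begin{equation}\label{eq:min}
\lambda(Z)\ge3\quad\text{for every }Z\subsetneq X\text{ with }|Z|\ge3,
\end{equation}
since the complement of $Z$ contains $Y$. The same holds for proper subsets of any translate $gX$, $g\in\Gamma$.

\medskip
\emph{Claim: for $g\in\Gamma$, either $gX=X$ or $gX\cap X=\emptyset$.} Suppose not. Let $X'=gX$ and $m=|X\cap X'|\ge1$.

If $m\ge3$, then $\lambda(X\cap X')\ge3$ by \eqref{eq:min}. The complement of $X\cup X'$ has size $|X|+|Y|-(2|X|-m)\ge m\ge3$, so $\lambda(X\cup X')\ge2$ by Lemma~\ref{lem:two}. The sum is at least $5>4=\lambda(X)+\lambda(X')$, contrary to \eqref{eq:sub}.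

If $m\le2$, then $X\setminus X'$ and $X'\setminus X$ have size $|X|-m\ge3$ and are proper subsets of $X$ and $X'$, so $\lambda(X\setminus X')+\lambda(X'\setminus X)\ge6>4$, contrary to \eqref{eq:sub2}. This proves the claim.

\medskip
Let $\Gamma_X$ be the setwise stabilizer of $X$. If $gx=x'$ with $g\in\Gamma$ and $x,x'\in X$, then $gX$ meets $X$, so $gX=X$ by the claim, that is, $g\in\Gamma_X$. Hence $\Gamma_X$ is transitive on $X_U$ and on $X_V$. There are two ways in which $\lambda(X)=2$ can arise.

\medskip
\emph{Case 1: $M[X_U,Y_V]$ and $M[Y_U,X_V]$ both have rank $1$.} Some vertex of $X_U$ has a neighbor in $Y$; by transitivity of $\Gamma_X$, which preserves $Y$, all have. So all rows of $M[X_U,Y_V]$ are nonzero, and since the rank is $1$ they are equal: $X_U$ is completely joined to a nonempty set $A\subseteq Y_V$ and has no other neighbors in $Y$. In the same way, $X_V$ is completely joined to a nonempty set $B\subseteq Y_U$ and has no other neighbors in $Y$.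

If $X$ contained no edge, all vertices of $X_U$ would have neighborhood $A$ and all vertices of $X_V$ neighborhood $B$. As $G$ is twin-free, this would give $|X|\le2$. So there is an edge $\alpha\beta$ with $\alpha\in X_U$, $\beta\in X_V$. Let $D=D(\alpha\beta)$. Then $A\subseteq N(\alpha)\subseteq D$ and $B\subseteq N(\beta)\subseteq D$, so there are no edges between $X\setminus D$ and $Y\setminus D$. By Lemma~\ref{lem:nostar}(a), $X\subseteq D$ or $Y\subseteq D$.

If $X\subseteq D$, every vertex of $X$ has its neighbors in $X\cup A\cup B\subseteq D$, so $X\subseteq\{\alpha,\beta\}$ by Lemma~\ref{lem:star}, contradicting $|X|\ge5$.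

If $Y\subseteq D$, then $Y_U\subseteq N(\beta)\cap Y=B$, so $U=X_U\cup B$. We check that any two vertices of $U$ have a common neighbor. Two vertices of $X_U$ have one in $A$. Two vertices of $B$ have one in $X_V$. Let $x\in X_U$ and $y\in B$. Since $\alpha$ has the neighbor $\beta$ in $X_V$, transitivity of $\Gamma_X$ on $X_U$ gives $x$ a neighbor in $X_V$, and this vertex is adjacent to all of $B$, in particular to $y$. This contradicts Lemma~\ref{lem:second}(b).

\medskip
\emph{Case 2: one of the two matrices has rank $2$ and the other is zero.} Exchanging $U$ and $V$ if necessary, $M[X_U,Y_V]$ has rank $2$ and there are no edges between $X_V$ and $Y_U$. If $X_V=\emptyset$, then the sets $N(x)$, $x\in X$, give $|X|\ge5$ distinct nonzero vectors in a space of dimension $2$ over $GF(2)$, which has only $3$. So there is $w\in X_V$, and $N(w)\subseteq X$. On the other hand, some $p\in Y_V$ has a neighbor in $X_U$. Choose $g\in\Gamma$ with $gw=p$. Then $p\in gX\setminus X$, so $gX\ne X$ and $gX\cap X=\emptyset$ by the claim. But $N(p)=gN(w)\subseteq gX$ is disjoint from $X$, whereas $p$ has a neighbor in $X$, a contradiction.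
\end{proof}

\section{End of the proof of Theorem~\ref{thm:A}}\label{sec:end}

By connectedness, Lemma~\ref{lem:two} and Theorem~\ref{thm:no2}, the regular matroid $\mathcal N$ has none of the partitions in Theorem~\ref{thm:Seymour}. So it is graphic, cographic or $R_{10}$.

\emph{Graphic.} Let $\mathcal N$ be the cycle matroid of a graph $H$, possibly with loops and parallel edges. We may take $H$ connected: identifying vertices of different components does not change the circuits. The basis $U$ is the edge set of a spanning tree $T$ of $H$. For $v\in V$ the unique circuit in $U\cup\{v\}$ is $\{v\}\cup N(v)$ by \eqref{eq:fund}. So $N(v)$ is the edge set of the path of $T$ that joins the ends of $v$. This contradicts Lemma~\ref{lem:tree}.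

\emph{Cographic.} The dual $\mathcal N^*$ is represented over $GF(2)$ by $[M^T\,|\,I]$, with basis $V$ and with $\{u\}\cup N(u)$ as the unique circuit in $V\cup\{u\}$ for $u\in U$. It is graphic, and the previous argument with $U$ and $V$ exchanged applies; Lemma~\ref{lem:tree} with the sides exchanged uses $a\ge3$.

\emph{$R_{10}$.} The rank is $|U|=5$ and there are $10$ elements, so $|V|=5<6\le2a$, contrary to Lemma~\ref{lem:second}(c).

This contradiction proves Theorem~\ref{thm:A}, and with Section~\ref{sec:reduction} it proves Theorem~\ref{thm:main}. \qed

\section{Graphs transitive on each side}\label{sec:B}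

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We first determine which subdivisions are balanced. Let $H$ be a simple graph. The circuits of $S(H)$ are the subdivisions of the circuits of $H$, and a circuit of length $m$ becomes one of length $2m$. Each is induced, since every edge of $S(H)$ has a subdividing vertex as an end, and a subdividing vertex on a circuit has no neighbors besides its two neighbors on the circuit. Now $2m\equiv2\pmod4$ exactly when $m$ is odd. So $S(H)$ is balanced if and only if $H$ has no odd circuit, that is, $H$ is bipartite.

\emph{Balanced graphs have the stated form.} Let $X$ satisfy the hypotheses and be balanced. Twins in $X$ have a common neighbor, so they lie on the same side, and by transitivity the twin classes have a constant size on each side. By Lemma~\ref{lem:quotient}, with $\Gamma$ the group of side-preserving automorphisms, $X\cong G^{(s,t)}$ for some $s,t$ and an induced subgraph $G$ that is connected, twin-free and balanced, has an edge, and on each side of which $\Gamma$ acts transitively. Let $(U,V)$ be the sides of $G$, with degrees $a,b$; name the sides so that $b\le a$, and $s,t$ accordingly. By Theorem~\ref{thm:A}, $b\le2$.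

If $b=1$, then by connectedness $G$ is a star whose leaves form $V$. Two leaves would be twins, so $G=K_2$ and $X\cong K_{s,t}$.

If $b=2$, let $H$ have vertex set $U$ and, for each $v\in V$, an edge joining the two neighbors of $v$. No two edges are parallel because $V$ contains no twins, so $H$ is simple and $G=S(H)$. It is connected, and every vertex has degree $a\ge2$. Side-preserving automorphisms of $S(H)$ preserve the vertices, the edges and the incidences of $H$, so they are automorphisms of $H$, and $\mathrm{Aut}(H)$ is transitive on vertices and on edges. As $S(H)$ is balanced, $H$ is bipartite. This is (2).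

\emph{Graphs of the stated form are balanced and satisfy the hypotheses.} The graphs in (1) and (2) are connected and bipartite and have an edge. They are obtained from $K_2$, or from $S(H)$ with $H$ bipartite, by replacing vertices by independent sets, so they are balanced by Lemma~\ref{lem:blowup}. For $K_{s,t}$ transitivity on each side is clear. For $S(H)^{(s,t)}$ it follows from the action of $\mathrm{Aut}(H)$ on $V(H)$ and $E(H)$ together with the permutations of the sets of twins.

\emph{Edge-transitive graphs.} Let $X$ be connected, bipartite and edge-transitive with an edge, let $A=\mathrm{Aut}(X)$ and let $A^+$ be the subgroup preserving the sides. Suppose first that $A=A^+$. For vertices $w,w'$ on one side, an automorphism mapping an edge at $w$ to an edge at $w'$ preserves sides, so it maps $w$ to $w'$. Hence $A^+$ is transitive on each side. Now suppose that some automorphism exchanges the sides. We claim that $A$ is transitive on vertices. Since all edges are equivalent and every vertex lies on an edge, $A$ has at most two vertex orbits. If there were two, every edge would join them: if one edge had both ends in one orbit, all edges would, and the vertices of the other orbit would be isolated. Then the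 orbits would be the two sides, contradicting the existence of an automorphism that exchanges them. So $A$ is vertex-transitive. An automorphism mapping a vertex to a vertex on the same side lies in $A^+$, so $A^+$ is transitive on each side.
\end{proof}

\begin{remark}[Regular and edge-transitive is not enough for Theorem~\ref{thm:main}]
The graph $S(K_{4,4})^{(2,1)}$ is connected and has $2\cdot8+16=32$ vertices. It is regular of degree $4$: a copy of a vertex of $K_{4,4}$ is adjacent to the four edges there, and an edge of $K_{4,4}$ to two copies of each of its ends. It is balanced by Theorem~\ref{thm:B}. Its edges correspond to pairs consisting of an arc of $K_{4,4}$ and a copy of the initial vertex, so it is edge-transitive because $K_{4,4}$ is arc-transitive. But one side consists of pairs of twins and the other side is twin-free, so it is not vertex-transitive and not an $(l,t)$-cycle.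
\end{remark}

\begin{remark}[The hypotheses of Theorem~\ref{thm:A}]
The bound is attained by the twin-free graphs $S(K_{m,m})$, $m\ge2$, whose degrees are $m$ and $2$. Twin-freeness cannot be omitted because of $K_{3,3}$, nor balancedness because of the cube.

Some symmetry is needed as well: without it, a connected balanced twin-free graph can have all degrees at least $3$. Let $U=\{1,\dots,5\}$, let $V$ be the set of the six intervals of $U$ with at least three elements, and join each point to the intervals containing it. The points $1,\dots,5$ lie in $3,5,6,5,3$ intervals, so all degrees are at least $3$, and there are no twins. The graph is connected because the interval $U$ is adjacent to all points. It is balanced: in an induced circuit of length at least $6$, let $p$ be the smallest point, $I,J$ the intervals next to $p$ on the circuit, and $q\in I$, $r\in J$ the next points. By symmetry $p<q<r$, and then $q\in J$ because $p,r\in J$, so the circuit is not induced. Here already Lemma~\ref{lem:dom} fails, since $N(1)\subsetneq N(2)$.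

The proof of Theorem~\ref{thm:A} uses transitivity beyond the equality of degrees in two places: in Lemma~\ref{lem:nostar}, where eccentricities and the sizes of the sets $N_2[x]$ are constant on each side, and in Theorem~\ref{thm:no2}, where a smallest separation is moved by the group.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CCR}
M. Conforti, G. Cornu\'ejols and M. R. Rao,
\emph{Decomposition of balanced matrices},
J. Combin. Theory Ser. B \textbf{77} (1999), 292--406.

\bibitem{MSW}
Joy Morris, Pablo Spiga and Kerri Webb,
\emph{Balanced Cayley graphs and balanced planar graphs},
arXiv:0707.0155 (2007).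

\bibitem{Seymour}
P. D. Seymour,
\emph{Decomposition of regular matroids},
J. Combin. Theory Ser. B \textbf{28} (1980), 305--359.

\end{thebibliography}

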